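# Random products of coin flips and the eigenvalue $-1$

## The eigenvalue $-1$ and the guess that it is not enough

Here is a question to which most people would first answer "surely not". Let $G$ be a finite group and $\rho\colon G\to \mathrm{GL}_d(\mathbb C)$ an irreducible representation. We choose elements $g_1,\dots,g_k\in G$ and independent coins with biases $p_1,\dots,p_k$, and we include $g_i$ in a product exactly when the $i$-th coin shows heads. Can we arrange that $\rho$ of the random product averages to the zero matrix?

**Definition (mixing sequence, mixable).** A *mixing sequence* of $\rho$ is a finite sequence of pairs $(g_1,p_1),\dots,(g_k,p_k)$ with $g_i\in G$, $0\le p_i\le 1$ and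
$$\prod_{i=1}^k\bigl((1-p_i)I+p_i\,\rho(g_i)\bigr)=0. \tag{1}$$
The representation $\rho$ is *mixable* if it has a mixing sequence.

If $\varepsilon_1,\dots,\varepsilon_k$ are independent Bernoulli variables with $\Pr(\varepsilon_i=1)=p_i$ and $X=g_1^{\varepsilon_1}\cdots g_k^{\varepsilon_k}$, then $\mathbb E[\rho(g_i^{\varepsilon_i})]=(1-p_i)I+p_i\rho(g_i)$. By independence the left side of (1) is $\mathbb E[\rho(X)]$. So (1) says exactly that $\mathbb E[\rho(X)]=0$.

There is an obvious necessary condition. A product of invertible matrices is invertible, so some factor in (1) must be singular. The eigenvalues $\zeta$ of $\rho(g)$ are roots of unity, and $(1-p)I+p\rho(g)$ is singular if and only if $(1-p)+p\zeta=0$ for one of them. Then $p\neq0$ and $\zeta=-(1-p)/p$ is a real number $\le 0$ of modulus $1$. Hence $\zeta=-1$ and $p=\tfrac12$. Conversely, if $-1$ is an eigenvalue of $\rho(g)$, then $\tfrac12(I+\rho(g))$ is singular.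

**Definition (potentially mixable).** An irreducible representation $\rho$ is *potentially mixable* if some $\rho(a)$, $a\in G$, has eigenvalue $-1$.

So mixable implies potentially mixable. The converse looks like far too much to ask. The eigenvalue $-1$ may produce just one singular factor with a one-dimensional kernel, while $d$ is large and we need the product to vanish exactly. The first guess is therefore that the condition is necessary but not sufficient. On the other hand, Gideon Amir, Guy Blachar, Subhajit Ghosh and Uzi Vishne ("Mixability of finite groups", arXiv:2501.17806, 2025) conjecture that it *is* sufficient. Let us test the guess.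

*Dimension one.* If $d=1$ and $\rho(a)$ has eigenvalue $-1$, then $\rho(a)=-1$ and the single factor $\tfrac12(1+\rho(a))$ is $0$. No counterexample here. (A nontrivial character of the cyclic group $C_3$ is not mixable, but neither is it potentially mixable.)

*The quaternion group.* For $Q_8$ in its two-dimensional irreducible representation, the central element $-1$ acts as $-I$, and again one factor suffices.

*The rotation group of the tetrahedron.* Let $G\cong A_4$ act on $\mathbb C^3$ by the diagonal matrices with entries $\pm1$ and determinant $1$, together with the cyclic permutation $c$ of the coordinates. This is irreducible: the three coordinate axes carry distinct characters of the diagonal subgroup, so an invariant subspace is a sum of axes, and $c$ permutes the axes transitively. Take $a=\mathrm{diag}(1,-1,-1)$. Then $\tfrac12(I+a)=E_{11}$, and $E_{11}\,c\,E_{11}=c_{11}E_{11}=0$. So $(a,\tfrac12),(c,1),(a,\tfrac12)$ is a mixing sequence.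

*The symmetries of a triangle.* Let $G=S_3$ act on $\mathbb R^2\subset\mathbb C^2$. Let $r$ be the rotation by $120^\circ$ and $s$ the reflection whose mirror is the horizontal axis. Then $I+s$ is twice the orthogonal projection onto the horizontal axis, and its kernel is the vertical axis. We need something in between that turns the horizontal axis into the vertical one. Identify $\mathbb R^2$ with $\mathbb C$, so that $r$ is multiplication by $\omega=e^{2\pi i/3}$. Then $I+tr$ is multiplication by
$$1+t\omega=\Bigl(1-\frac t2\Bigr)+i\,\frac{\sqrt3}{2}\,t ,$$
which is purely imaginary for $t=2$. Hence $(I+s)(I+2r)(I+s)=0$, and $(s,\tfrac12),(r,\tfrac23),(s,\tfrac12)$ is a mixing sequence. As a check, list the distribution of $X=s^{\varepsilon_1}r^{\varepsilon_2}s^{\varepsilon_3}$. With probability $\frac13$ it is $e$ or $s$, equally likely, and with probability $\frac23$ it is one of $r,\ sr,\ rs,\ srs=r^{-1}$, equally likely. Each of the six elements has probability exactly $\tfrac16$.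

The first guess has failed every test, and in fact it is wrong.

**Theorem 1.** Let $G$ be a finite group and $\rho\colon G\to \mathrm{GL}_d(\mathbb C)$ irreducible, and suppose that $\rho(a)$ has eigenvalue $-1$ for some $a\in G$. Then $\rho$ is mixable.

So the conjecture is true: every potentially mixable irreducible complex representation of a finite group is mixable.

## Moving an image onto a kernel, and where group elements alone fail

It is convenient to drop normalizations. For $t\ge 0$ put $p=\frac{t}{1+t}\in[0,1)$; then
$$I+t\rho(g)=(1+t)\bigl((1-p)I+p\,\rho(g)\bigr). \tag{2}$$
Positive scalars do not affect whether a product vanishes. So to prove mixability it suffices to find a vanishing product of factors $I+t\rho(g)$ with $t\ge0$. The value $t=1$ corresponds to $p=\frac12$.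

The examples suggest a strategy. Suppose $M\ne0$ is a product of such factors. We want another product $T$ such that $T$ moves some nonzero vector $v$ of $\operatorname{im}M$ to an eigenvector $w$ with $\rho(a)w=-w$. Then $(I+\rho(a))TM$ has smaller rank than $M$ as soon as $T$ is invertible, and we repeat. Everything depends on how freely we can choose $T$.

The first choice one tries is $T=\rho(g)$, that is $p=1$. It worked for the tetrahedron. It fails for the triangle, even if we also allow all factors with $p=\tfrac12$. Let $\mathcal L$ be the set of the three mirrors, at angles $0^\circ,60^\circ,120^\circ$. Rotations by multiples of $120^\circ$ and the three reflections permute $\mathcal L$. Since $1+\omega=-\omega^2=e^{i\pi/3}$, the maps $I+r$ and $I+r^{-1}$ are rotations by $\pm60^\circ$, and they permute $\mathcal L$ as well. The only singular factors are $\tfrac12$ times $I+s'$ for a reflection $s'$, which project onto a line of $\mathcal L$. Such a projection does not kill a line of $\mathcal L$, because the angle between two lines of $\mathcal L$ is $0^\circ$ or $60^\circ$, never $90^\circ$. So with all $p_i\in\{0,\frac12,1\}$ the image of the product is either the plane or a line in $\mathcal L$, and never $0$. Other weights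 are really needed.

The second attempt uses irreducibility: the vectors $\rho(g)v$ span $\mathbb C^d$, so $w=\sum_g c_g\rho(g)v$ for suitable $c_g\in\mathbb C$. Three things are wrong with this.

1. The coefficients $c_g$ are complex, while our factors have real coefficients. For the triangle, no real combination of the $\rho(g)$ moves $(1,0)$ out of $\mathbb R^2$, say to $(1,i)$.
2. Our coefficients must be nonnegative.
3. We need a *product* of factors $I+t\rho(g)$, not a sum of group elements.

We deal with these in turn. The first is cured by working on a smaller real space. The second is cured by the identity $\sum_g\rho(g)=0$. For the third we work near the identity matrix, where products look like sums to first order, and then pass from small moves to large ones by connectedness.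

## A simple real module inside $\mathbb C^d$

From here until Theorem 1 is proved, $\rho$ is irreducible and $\rho(a)$ has eigenvalue $-1$.

**Step 0: replacing $\mathbb C^d$ by a real space on which real coefficients are enough.** Let $W\subseteq\mathbb C^d$ be a nonzero $G$-invariant *real* subspace of minimal real dimension. By minimality it is a simple $\mathbb R[G]$-module. The subspaces $W\cap iW$ and $W+iW$ are closed under multiplication by $i$, so they are complex, and they are $G$-invariant. By irreducibility each is $0$ or $\mathbb C^d$. Since $W+iW\neq0$, we get $W+iW=\mathbb C^d$. If $W\cap iW=\mathbb C^d$, then $W=\mathbb C^d$; if $W\cap iW=0$, the sum is direct. So one of the following holds: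

* (i) $W=\mathbb C^d$;
* (ii) $\mathbb C^d=W\oplus iW$.

Three small examples show both cases. For $S_3$ on the plane, $W=\mathbb R^2$ and we are in case (ii): it is invariant, and it has no invariant line since the three reflections have no common eigenline. For $C_4$ acting on $\mathbb C$ with a generator acting as $i$, a real line is not invariant, so $W=\mathbb C$ and we are in case (i). For $Q_8$ on $\mathbb C^2$, the real span of $\rho(G)$ is the algebra $\mathbb H$ of matrices $\begin{pmatrix}\alpha&\beta\\-\bar\beta&\bar\alpha\end{pmatrix}$. A nonzero such matrix is invertible, since its determinant is $|\alpha|^2+|\beta|^2$. So $\mathbb Hv$ has real dimension $4$ for each $v\neq0$, whence $W=\mathbb C^2$, again case (i).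

Passing to $W$ loses nothing, for two reasons.

* A product of factors $I+t\rho(g)$ that vanishes on $W$ vanishes on $\mathbb C^d$, because it is $\mathbb C$-linear and $W+iW=\mathbb C^d$.
* There is $0\ne w\in W$ with $\rho(a)w=-w$. In case (i) this is the hypothesis. In case (ii) write a $(-1)$-eigenvector as $x+iy$ with $x,y\in W$. Then $\rho(a)x+i\rho(a)y=-x-iy$ with $\rho(a)x,\rho(a)y\in W$. Since the sum $W\oplus iW$ is direct, $\rho(a)x=-x$ and $\rho(a)y=-y$, and $x,y$ are not both $0$.

From now on $\rho(g)$ means the restriction to $W$, and $I=I_W$. If $\dim_{\mathbb R}W=1$, then $\rho(a)=-1$ on $W$ and the single factor $I+\rho(a)$ is $0$, so Theorem 1 holds. Let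
$$A=\operatorname{span}_{\mathbb R}\{\rho(g):g\in G\}\subseteq\operatorname{End}_{\mathbb R}(W),$$
a real algebra with unit $I$. All our products lie in $A$. We shall use two facts:
$$\sum_{g\in G}\rho(g)=0\ \text{ on } W, \tag{3}$$
$$Av=W\quad\text{for every } 0\ne v\in W. \tag{4}$$
For (3): every vector in the image of $\sum_g\rho(g)$ is fixed by $G$. The space of fixed vectors is a submodule of $W$, and it is not $W$ because $\rho(a)w=-w\neq w$. By simplicity it is $0$. For (4): $Av$ is a submodule, and it contains $v\ne0$.

The identity (3) disposes of the sign problem. If $T=\sum_gc_g\rho(g)$ with $c_g\in\mathbb R$, then also $T=\sum_g(c_g+c)\rho(g)$ for every $c\in\mathbb R$, and for large $c$ all coefficients are positive.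

## Products of small factors fill a neighborhood of the identity

**Step 1: getting every matrix near $I$ in $A$ as a product of small factors.** To first order, $\prod_g(I+t_g\rho(g))=I+\sum_gt_g\rho(g)+\cdots$. By the remark just made, the vectors $\sum_gt_g\rho(g)$ with $t_g\ge0$ already exhaust $A$. So one wants to apply the inverse function theorem at $t=0$. The difficulty is that $t=0$ is a corner of the allowed region $\{t_g\ge0\}$, and the theorem would use negative $t_g$. The way out is to find a base point with all $t_g>0$ at which the product is still exactly $I$. The direction $\mathbf 1=(1,\dots,1)$ points into the interior and by (3) does not move the product to first order. So there should be such a base point close to $s\mathbf 1$ for small $s>0$.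

The simplest instance is the sign character of $C_2=\{e,a\}$. Here $A=\mathbb R$ and the product is $(1+t_e)(1-t_a)$. With $t_e=s$ and $t_a=\frac{s}{1+s}$ it equals $1$. This point has positive coordinates, is close to $(s,s)$, and varying $t_a$ around it reaches values on both sides of $1$.

We recall the tools. The *implicit function theorem*: if $\Psi(s,q)$ is smooth near $(0,0)$ with values in a space of the same dimension as that of $q$, and $\Psi(0,0)=0$ and $\partial_q\Psi(0,0)$ is invertible, then for small $|s|$ there is a continuous $q(s)$ with $q(0)=0$ and $\Psi(s,q(s))=0$. The *inverse function theorem*: a smooth map between spaces of the same dimension with invertible derivative at a point maps every sufficiently small neighborhood of that point onto a neighborhood of its image.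

**Lemma 1.** For every $\varepsilon>0$, the set of products of factors $I+t\rho(g)$ with $g\in G$ and $0<t<\varepsilon$ contains a neighborhood $U_0$ of $I$ in $A$.

**Proof.** Fix an ordering of $G$ and define the polynomial map
$$F\colon\mathbb R^G\to A,\qquad F(t)=\prod_{g\in G}\bigl(I+t_g\rho(g)\bigr).$$
Let $L\colon\mathbb R^G\to A$, $L(u)=\sum_gu_g\rho(g)$. It is linear, surjective by the definition of $A$, and $L(\mathbf 1)=0$ by (3).

*Rescaling.* The expression $F(su)$ is polynomial in $(s,u)$, equals $I$ at $s=0$, and has $s$-linear term $sL(u)$. Hence
$$F(su)-I=s\,\Phi(s,u),\qquad \Phi\text{ polynomial in }(s,u),\quad \Phi(0,u)=L(u).$$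
Dividing by $s$ is what lets us see the first-order behavior at $s=0$ itself.

*The base point.* Choose a linear complement $Q$ of $\ker L$ in $\mathbb R^G$, so that $L|_Q\colon Q\to A$ is an isomorphism. Put
$$\Psi(s,q)=\Phi(s,\mathbf 1+q),\qquad s\in\mathbb R,\ q\in Q.$$
Then $\Psi(0,q)=L(\mathbf 1+q)=L(q)$. So $\Psi(0,0)=0$, and $\partial_q\Psi(0,0)=L|_Q$ is invertible. The implicit function theorem gives, for small $|s|$, a continuous $q(s)\in Q$ with $q(0)=0$ and $\Psi(s,q(s))=0$. By continuity of the determinant, $\partial_q\Psi(s,q(s))$ is still invertible for small $|s|$.

*The neighborhood.* Fix $s>0$ so small that all this holds, that $2s<\varepsilon$, and that all coordinates of $\mathbf 1+q(s)$ lie in $(0,2)$. Consider the map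
$$q\mapsto F\bigl(s(\mathbf 1+q)\bigr)=I+s\Psi(s,q),\qquad q\in Q.$$
At $q=q(s)$ its value is $I$ and its derivative $s\,\partial_q\Psi(s,q(s))$ is invertible. By the inverse function theorem it maps any sufficiently small neighborhood of $q(s)$ in $Q$ onto a neighborhood of $I$ in $A$. If that neighborhood of $q(s)$ is small enough, all coordinates of $s(\mathbf 1+q)$ stay in $(0,2s)\subset(0,\varepsilon)$. So every element of the resulting neighborhood $U_0$ of $I$ is a product of the required kind. $\square$

## An open group of products, transitive on $W\setminus\{0\}$

**Step 2: from a neighborhood to a group.** Orbits of a group partition a space, while orbits of a semigroup need not. So we extract a group from $U_0$. Fix $\varepsilon>0$ and the corresponding $U_0$. Let $A^\times$ be the group of units of $A$. If $T\in A$ is invertible in $\operatorname{End}_{\mathbb R}(W)$, then by Cayley–Hamilton $T^{-1}$ is a real polynomial in $T$, so $T^{-1}\in A$. Hence $A^\times=\{T\in A:\det T\ne0\}$, which is open in $A$, and inversion is continuous on it. Therefore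
$$U=\{T\in U_0\cap A^\times:\ T^{-1}\in U_0\}$$
is a neighborhood of $I$, and $U=U^{-1}$. Let $H$ be the subgroup of $A^\times$ generated by $U$. Since $U=U^{-1}$, each element of $H$ is a finite product of elements of $U\subseteq U_0$. Since $H$ contains the neighborhood $hU$ of each of its elements $h$, it is open. We have proved:

$$\begin{aligned}&H\text{ is an open subgroup of }A^\times,\text{ and every element of }H\\&\text{is a product of factors } I+t\rho(g)\text{ with } 0<t<\varepsilon.\end{aligned} \tag{5}$$

Note that nothing so far used $\dim_{\mathbb R}W\ge2$. The eigenvalue $-1$ entered only through (3).

**Step 3: $H$ moves any nonzero vector to any other.** Assume now $\dim_{\mathbb R}W\ge2$, and let $0\neq v\in W$. The linear map $A\to W$, $T\mapsto Tv$, is surjective by (4), and a surjective linear map between finite-dimensional real spaces is open. As $H$ is open in $A^\times$, hence in $A$, the orbit $Hv$ is open in $W$; it lies in $W\setminus\{0\}$ because elements of $H$ are invertible. So the $H$-orbits partition $W\setminus\{0\}$ into open sets. Since $\dim_{\mathbb R}W\ge2$, the space $W\setminus\{0\}$ is connected, and there is only one orbit.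

**Step 4: reducing the rank to zero.** The case $\dim_{\mathbb R}W=1$ was settled in Step 0, so let $\dim_{\mathbb R} W\ge 2$. Among all finite products of factors $I+t\rho(g)$ with $g\in G$, $t\ge0$, choose $M$ of minimal rank on $W$. Suppose $M\ne0$. Pick $0\neq v\in\operatorname{im}M$, and $0\ne w\in W$ with $\rho(a)w=-w$. By Step 3 there is $T\in H$ with $Tv=w$. By (5), $(I+\rho(a))TM$ is again a product of the allowed kind. Its image is $(I+\rho(a))(T\operatorname{im}M)$. The space $T\operatorname{im}M$ has dimension $\operatorname{rank}M$ and contains the nonzero vector $w\in\ker(I+\rho(a))$. So the rank of the new product is strictly smaller than $\operatorname{rank}M$, a contradiction. Hence $M=0$ on $W$, so the same product vanishes on $\mathbb C^d$ by Step 0, and by (2) it yields a mixing sequence. This proves Theorem 1. $\blacksquare$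

## How many singular factors are needed

The proof lowers the rank by at least one at each use of $I+\rho(a)$, while the other factors can be as close to $I$ as we like. We now count singular factors exactly. For an irreducible, potentially mixable $\rho$ put
$$\kappa=\max_{a\in G}\dim_{\mathbb C}\ker(I+\rho(a))\ge1 .$$

**Theorem 2.** Let $\rho$ be irreducible and potentially mixable.

1. Every mixing sequence of $\rho$ has at least $\lceil d/\kappa\rceil$ singular factors.
2. Let $a\in G$ attain $\kappa$. For every $\delta>0$ there is a mixing sequence with exactly $\lceil d/\kappa\rceil$ singular factors, all equal to $(a,\frac12)$, in which every other pair $(g,p)$ has $0<p<\delta$.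

Two checks first. For the triangle, $d=2$ and $\kappa=1$, so two singular factors are needed. To have the other factors small, choose a large $j$ and a $t>0$ with $j\cdot\arg(1+t\omega)=90^\circ$. This is possible because $\arg(1+t\omega)$ grows continuously from $0^\circ$ at $t=0$ and equals $90^\circ$ at $t=2$. Since $\arg(1+t\omega)$ is strictly increasing on $[0,2]$, the solution $t$ tends to $0$ as $j\to\infty$. Then $(I+s)(I+tr)^j(I+s)=0$. As a second example take the standard $(n-1)$-dimensional representation of $S_n$, $n\ge3$. The multiplicity of $-1$ for a permutation is its number of cycles of even length, which is at most $\lfloor n/2\rfloor$, with equality for a product of $\lfloor n/2\rfloor$ disjoint transpositions. (Passing from the permutation representation to the standard one removes one eigenvalue $1$.) So $\kappa=\lfloor n/2\rfloor$ and $d/\kappa=(n-1)/\lfloor n/2\rfloor$. This is $2$ for odd $n$ and $2-\frac2n\in(1,2)$ for even $n\geq 4$. In both cases two singular factors are needed and suffice.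

**Proof of part 1.** A singular factor has $p=\frac12$, and its kernel is $\ker(I+\rho(g))$, of dimension at most $\kappa$. For square matrices $\dim\ker(BC)\le\dim\ker B+\dim\ker C$, because $C$ maps $\ker(BC)$ into $\ker B$ with kernel $\ker C$. So the kernel of the whole product has dimension at most $\kappa$ times the number of singular factors. For a mixing sequence this kernel has dimension $d$.

For part 2 we must move not one vector but a whole subspace of the image into $\ker(I+\rho(a))$. There is a restriction: elements of $H$ lie in $A$, so they commute with everything that commutes with $G$. So we may only hope to move subspaces that respect this commutant, and that is all we need.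

**Recall (Schur and Jacobson).** Let $D=\operatorname{End}_{\mathbb R[G]}(W)$. By Schur's lemma $D$ is a division algebra, and it is finite-dimensional over $\mathbb R$. So $W$ is a $D$-vector space of finite dimension. Bases, complements and the rank formula work over a division algebra as over a field. By the Jacobson density theorem (double centralizer theorem) for the simple module $W$,
$$A=\operatorname{End}_D(W). \tag{6}$$
For the triangle, an element of $D$ commutes with the three reflections, so it preserves their three mirrors and is a scalar. Thus $D=\mathbb R$ and $A=M_2(\mathbb R)$. For $Q_8$ we may identify $W$ with $\mathbb H$, with $A=\mathbb H$ acting by left multiplication. A map $\phi$ commuting with it satisfies $\phi(x)=x\phi(1)$, so $D$ consists of the right multiplications. Then $\dim_DW=1$, and (6) says that the maps commuting with all right multiplications are the left multiplications.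

**Proof of part 2.** Use $W$, $A$ and $H$ as before for the given $a$, with $\varepsilon\le\min(\delta,\frac12)$. As noted after (5), $\dim_{\mathbb R}W\ge2$ is not needed for this. The factors in (5) have $0<p=\frac{t}{1+t}<t<\delta$, and they are invertible since $t<1$ and the eigenvalues of $\rho(g)$ have modulus $1$. Let $n=\dim_DW$.

**Step A: $H$ moves $D$-subspaces freely.** We claim: if $V,V'\subseteq W$ are $D$-subspaces of equal dimension, then $TV=V'$ for some $T\in H$.

First, $V$ and $V'$ have a common complement. Let $r=\dim_DV=\dim_DV'$. Extend a basis of $V\cap V'$ by vectors $u_1,\dots,u_m$ to a basis of $V$, and by $u'_1,\dots,u'_m$ to a basis of $V'$. All these vectors together form a basis of $V+V'$, which has dimension $r+m$. Let $C_0$ be a complement of $V+V'$ in $W$ and put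
$$C=\operatorname{span}_D\{u_j+u'_j:1\le j\le m\}+C_0 .$$
Then $V+C$ contains $u_j$ and $u_j+u_j'$, hence $u_j'$, hence $V+V'$, and it contains $C_0$. So $V+C=W$, and by symmetry $V'+C=W$. Since $\dim_DC= m+(n-r-m)=n-r$, both sums are direct.

Now $W=V\oplus C=V'\oplus C$. Let $\pi\colon W\to V$ be the projection along $C$. It restricts to an injective map $V'\to V$, because $V'\cap C=0$, and by equality of dimensions this is an isomorphism. So each $v\in V$ is $\pi(v')$ for a unique $v'\in V'$, and $f(v)=v'-v\in C$ defines a $D$-linear map $f\colon V\to C$ with
$$V'=\{v+f(v):v\in V\}.$$
Put $N=f\circ\pi$. It is $D$-linear, so $N\in A$ by (6). Since $f$ has values in $C$ and $\pi$ vanishes on $C$, we have $N^2=0$. Moreover $(I+N)V=\{v+f(v)\}=V'$.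

It remains to see that $I+N\in H$. The path $s\mapsto I+sN$, $0\le s\le1$, lies in $A^\times$, because $(I+sN)(I-sN)=I$, and it starts at $I$. An open subgroup of $A^\times$ is also closed, since its complement is a union of cosets, which are open. So $H$ is open and closed in $A^\times$, and it contains every connected subset of $A^\times$ through $I$. Thus $I+N\in H$, which proves the claim.

**Step B: each singular factor lowers the rank as much as possible.** Let $K=\ker(I+\rho(a))\subseteq W$. Since $\rho(a)$ commutes with $D$, this is a $D$-subspace, and it is nonzero by Step 0. Let $k=\dim_DK$. Images of elements of $A$ are $D$-subspaces as well. Start with $M_1=I+\rho(a)$, of $D$-rank $n-k$. Given a product $M_j\in A$ with image $V$ of dimension $r=\dim_DV>0$, use Step A as follows.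

* If $r\ge k$, choose $T\in H$ mapping some $k$-dimensional $D$-subspace of $V$ onto $K$. Then $K\subseteq TV$, and $(I+\rho(a))TV$ has dimension $r-k$.
* If $r<k$, choose $T\in H$ mapping $V$ onto an $r$-dimensional $D$-subspace of $K$. Then $(I+\rho(a))TV=0$.

So $M_{j+1}=(I+\rho(a))TM_j$ has $D$-rank $\max(r-k,0)$. By induction $M_j$ has $D$-rank $\max(n-jk,0)$. So with exactly $\lceil n/k\rceil$ factors $I+\rho(a)$ the product is $0$ on $W$, hence on $\mathbb C^d$. All other factors come from elements of $H$, so they are of the form (5).

**Step C: the count in terms of $d$ and $\kappa$.** The real dimension of a $D$-space is its $D$-dimension times $\dim_{\mathbb R}D$. So $n/k=\dim_{\mathbb R}W/\dim_{\mathbb R}K$. In case (i) of Step 0 we have $W=\mathbb C^d$, and $K$ is the full kernel, so the two real dimensions are $2d$ and $2\kappa$. In case (ii), $\dim_{\mathbb R}W=d$. The kernel of $I+\rho(a)$ on $\mathbb C^d$ is $K\oplus iK$ by the computation in Step 0, so $\dim_{\mathbb R}K=\kappa$. In both cases $n/k=d/\kappa$. $\blacksquare$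

## Elements of $2$-power order and exact uniform sampling

Theorem 1 turns mixability into a condition that can be read off from the group $\rho(G)$.

**Theorem 3.** For an irreducible complex representation $\rho$ of a finite group $G$ the following are equivalent: (a) $\rho$ is mixable; (b) $\rho$ is potentially mixable; (c) $|\rho(G)|$ is even; (d) $\rho$ is nontrivial on some element of $2$-power order.

**Proof.** (a)⇒(b) was shown at the start, and (b)⇒(a) is Theorem 1.

(b)⇒(c): if $|\rho(G)|$ is odd, every $\rho(a)$ has odd order, so its eigenvalues are roots of unity of odd order, and $-1$ is not one of them.

(c)⇒(b): by Cauchy's theorem there is $a\in G$ with $\rho(a)^2=I\ne\rho(a)$. Then $\rho(a)$ is diagonalizable with eigenvalues in $\{1,-1\}$, and $-1$ occurs since $\rho(a)\ne I$.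

(c)⇒(d): by Cauchy's theorem let $\rho(a)$ have order $2$, and write the order of $a$ as $2^em$ with $m$ odd. Then $a^m$ has order $2^e$, and $\rho(a^m)=\rho(a)^m=\rho(a)\ne I$.

(d)⇒(c): $\rho(G)$ contains a nontrivial element of $2$-power order, so its order is even by Lagrange. $\blacksquare$

**Corollary 4.** Let $N\trianglelefteq G$ be the subgroup generated by all elements of $2$-power order, and let $\sigma$ be any finite-dimensional complex representation of $G$, not necessarily irreducible. There is a sequence $(g_i,p_i)$ with $\prod_i\bigl((1-p_i)I+p_i\sigma(g_i)\bigr)=0$ if and only if $\sigma$ has no nonzero $N$-fixed vector.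

**Proof.** The subgroup $N$ is normal because conjugation preserves orders of elements. Write $\sigma$ as a direct sum of irreducibles. The product vanishes for $\sigma$ if and only if it vanishes on each constituent. So if a sequence exists, each constituent is mixable. Conversely, if each constituent is mixable, concatenate their mixing sequences. On a given constituent one of the blocks of the resulting product is $0$, so the whole product is $0$ there.

Thus a sequence exists if and only if all constituents are mixable. By Theorem 3(d), a constituent fails to be mixable exactly when its kernel contains all elements of $2$-power order, that is, when it is trivial on $N$. Finally, for an irreducible $\tau$ the space $\tau^N$ of $N$-fixed vectors is a subrepresentation, since $N$ is normal. So it is $0$, or it is all of $\tau$, the latter exactly when $\tau$ is trivial on $N$. Hence $\sigma^N$ is the sum of the constituents that are trivial on $N$, and it is $0$ if and only if there are none. $\blacksquare$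

**Corollary 5.** There are $g_1,\dots,g_k\in G$ and independent Bernoulli variables $\varepsilon_i$ such that $g_1^{\varepsilon_1}\cdots g_k^{\varepsilon_k}$ is exactly uniform on $G$ if and only if $G$ is generated by its elements of $2$-power order, equivalently $G$ has no nontrivial quotient of odd order.

**Proof.** By Fourier inversion, the distribution of a random element $X$ of $G$ is determined by the matrices $\mathbb E\rho(X)$, with $\rho$ running over the irreducible representations. For trivial $\rho$ this is always $1$. For uniform $X$ and nontrivial $\rho$ it is $0$, because the image of $\frac1{|G|}\sum_g\rho(g)$ consists of $G$-fixed vectors, of which only $0$ exists. So $X$ is uniform if and only if $\mathbb E\rho(X)=0$ for every nontrivial irreducible $\rho$. For $X=g_1^{\varepsilon_1}\cdots g_k^{\varepsilon_k}$ this says that the product in Corollary 4 vanishes for $\sigma$, the direct sum of all nontrivial irreducible representations. By Corollary 4 such a sequence exists if and only if no nontrivial irreducible representation is trivial on $N$. The irreducible representations trivial on $N$ are those of $G/N$, and a nontrivial group has a nontrivial irreducible representation. So the condition is $G/N=1$, that is $N=G$.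

For the last equivalence, first note that $|G/N|$ is odd. Otherwise, by Cauchy's theorem, some $xN$ has order $2$. Write the order of $x$ as $2^em$ with $m$ odd. Then $x^m$ has $2$-power order, so $x^m\in N$, while $x^mN=(xN)^m=xN\ne N$, a contradiction. Hence if $N\neq G$, then $G/N$ is a nontrivial quotient of odd order. Conversely, every homomorphism from $G$ to a group of odd order kills all elements of $2$-power order, hence kills $N$. So if $N=G$, there is no nontrivial quotient of odd order. $\blacksquare$

The two groups from our tests fall on different sides. The group $S_3$ is generated by its reflections, and we saw a three-step sequence that samples it exactly. For $A_4$ the elements of $2$-power order generate the diagonal subgroup of order $4$, and the quotient has order $3$. So no sequence of independent coins makes the product exactly uniform on $A_4$, although its three-dimensional representation is mixable.
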